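# Pencils of hyperplane sections and codimension one foliations on cominuscule Grassmannians

We work over $\mathbb C$ throughout. For a vector space $W$, $\mathbf P(W)$ denotes the space of lines in $W$.

## 1. Ten one-forms on a quadric threefold

Let $Q\subset\mathbb P^4$ be the smooth quadric
$$z_1z_5=z_2z_4-z_3^2 .$$
On the chart $z_1=1$ put $x=z_2$, $y=z_3$, $z=z_4$. These are coordinates on the chart, which is an affine space $\mathbb A^3$, and $z_5$ becomes the function $r=xz-y^2$. For two functions $a,b$ write $(a,b):=a\,db-b\,da$.

The ten expressions $z_i\,dz_j-z_j\,dz_i$, $i<j$, are $1$-forms on $Q$ with values in $\mathcal O(2)$: homogeneous of degree $2$ and killed by the Euler field. On our chart they are the forms $(a,b)$ with $a,b\in\{1,x,y,z,r\}$. They form a basis of $H^0(\Omega^1_Q(2))$. Indeed $Q$ is homogeneous under $SO_5$. The isotropy group acts on a cotangent space through the $3$-dimensional representation of $SO_3$, twisted by a character, which is irreducible. By the Borel–Weil theorem $H^0(\Omega^1_Q(2))$ is then zero or an irreducible $SO_5$-module. The equivariant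 map $\Lambda^2\mathbb C^5\to H^0(\Omega^1_Q(2))$ starts from an irreducible module (the adjoint representation) and is not zero, since $(1,x)=dx\ne0$; so it is an isomorphism.

Take a general form $\omega=\sum_{i<j}p_{ij}(z_i\,dz_j-z_j\,dz_i)$. When is it integrable, that is, when is $\omega\wedge d\omega=0$? Put $A=\sum_{i<j}p_{ij}\,dz_i\wedge dz_j$ and let $R=\sum z_i\partial_{z_i}$ be the Euler field. Then $\omega=i_RA$ and $d\omega=2A$, so
$$\omega\wedge d\omega=2\,i_RA\wedge A=i_R(A\wedge A),\qquad A\wedge A=2\sum_{i<j<k<l}P_{ijkl}\,dz_i\wedge dz_j\wedge dz_k\wedge dz_l, \tag{1}$$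
with $P_{ijkl}=p_{ij}p_{kl}-p_{ik}p_{jl}+p_{il}p_{jk}$. Now restrict to the chart, where $z_1=1$, $dz_1=0$ and $dr=z\,dx-2y\,dy+x\,dz$. Let $\Theta=dx\wedge dy\wedge dz$. The five contractions are
$$\begin{aligned}
i_R(dz_1dz_2dz_3dz_4)&\mapsto dx\,dy\,dz=\Theta, & i_R(dz_1dz_2dz_3dz_5)&\mapsto dx\,dy\,dr=x\,\Theta,\\
i_R(dz_1dz_2dz_4dz_5)&\mapsto dx\,dz\,dr=2y\,\Theta, & i_R(dz_1dz_3dz_4dz_5)&\mapsto dy\,dz\,dr=z\,\Theta,
\end{aligned}$$
and $i_R(dz_2dz_3dz_4dz_5)\mapsto x\,(dy\,dz\,dr)-y\,(dx\,dz\,dr)+z\,(dx\,dy\,dr)-r\,\Theta=(xz-2y^2+xz-r)\Theta=r\,\Theta$. Hence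
$$\omega\wedge d\omega=2\big(P_{1234}+x\,P_{1235}+2y\,P_{1245}+z\,P_{1345}+r\,P_{2345}\big)\Theta .$$
The functions $1,x,y,z,r$ are linearly independent. So the equations of integrability are exactly the five Plücker quadrics $P_{ijkl}=0$ in $\mathbf P(\Lambda^2\mathbb C^5)=\mathbb P^9$. They say that $A=df\wedge dg$ for two linear forms $f,g$, that is,
$$\omega=f\,dg-g\,df .$$
Every integrable form in $H^0(\Omega^1_Q(2))$ comes from a pencil of hyperplane sections, and the scheme of integrable forms is the Grassmannian $G(2,5)$, with its reduced structure.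

Is this an accident of the quadric?

## 2. Twisted forms, cominuscule Grassmannians, and the theorem

Let $X$ be a compact connected complex manifold of dimension $n$ and $L$ a line bundle on it.

**Definition (distribution, foliation).** A codimension one distribution is a rank $n-1$ subsheaf $F\subset T_X$ with $T_X/F$ torsion free. It is a foliation if $F$ is closed under the Lie bracket.

Distributions with $\det F=L^\vee\otimes\omega_X^\vee$ correspond to twisted $1$-forms $\omega\in H^0(\Omega^1_X(L))$, up to scalars, whose zero locus has codimension at least two: $F$ is the kernel of $\omega$. Let $\operatorname{Dist}(X,L)$ be the open set of such forms. If $s$ is a local generator of $L$ and $\omega=s\,\omega_U$, put $\omega\wedge d\omega:=s^2\,\omega_U\wedge d\omega_U$. Replacing $\omega_U$ by $u\,\omega_U$ multiplies $\omega_U\wedge d\omega_U$ by $u^2$, because $\omega_U\wedge du\wedge\omega_U=0$. So we get a quadratic map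
$$\psi_X\colon H^0(\Omega^1_X(L))\to H^0(\Omega^3_X(2L)),\qquad\omega\mapsto\omega\wedge d\omega,$$
and by Frobenius' theorem a distribution is a foliation exactly when $\psi_X(\omega)=0$.

**Definition (schemes of integrable forms and of foliations).** $\operatorname{IF}(X,L)\subset\mathbf P(H^0(\Omega^1_X(L)))$ is the closed subscheme cut out by the quadrics $\psi_X=0$, and $\operatorname{Fol}(X,L)=\operatorname{Dist}(X,L)\cap\operatorname{IF}(X,L)$, a locally closed subscheme. If $X\subset\mathbb P^m$, write $\operatorname{Fol}(X,2)$ for $\operatorname{Fol}(X,\mathcal O_X(2))$, and similarly for $\operatorname{IF}$ and $\operatorname{Dist}$.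

The same space is often written $\mathbb P(H^0(\Omega^1_X(L))^\vee)$; its points are the forms up to scalars.

*Example.* Let $\mathbb P=\mathbf P(E)$ and let $S=E^\vee$ be its space of linear forms. By the Euler sequence $H^0(\Omega^1_{\mathbb P}(2))=\Lambda^2S$, with $f\wedge g$ corresponding to $f\,dg-g\,df$. Formula (1) holds for any number of variables. If a constant $4$-form $B$ satisfies $i_RB=0$, then $B(p,\cdot,\cdot,\cdot)=0$ for all $p$, so $B=0$. So $\operatorname{IF}(\mathbb P,2)$ is defined by $A\wedge A=0$, the Plücker quadrics, and is $G(2,S)$. The zero locus of $f\,dg-g\,df$ is $\{f=g=0\}$, of codimension two, so $\operatorname{Fol}(\mathbb P,2)=G(2,S)$ as well.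

**Definition (cominuscule Grassmannian).** Let $G$ be a simple complex Lie group, $\alpha$ a simple root, $P$ the corresponding maximal parabolic and $\lambda=\omega_\alpha$ the fundamental weight. If $\alpha$ has coefficient $1$ in the highest root, $\lambda$ is called cominuscule and $X=G/P$ a cominuscule Grassmannian. It has a minimal homogeneous embedding $i\colon X\hookrightarrow\mathbb P(V_\lambda)$, where $V_\lambda$ is the irreducible $G$-module of highest weight $\lambda$.

*Examples.* In type $A$ the highest root is the sum of all simple roots, so every Grassmannian $G(k,m)$ is cominuscule. In type $B_2$, with $\alpha$ long and $\gamma$ short, the highest root is $\alpha+2\gamma$; so $\alpha$ is cominuscule, and $X$ is the quadric threefold $Q$ of Section 1. Its dimension is the number of positive roots containing $\alpha$, namely $\alpha,\alpha+\gamma,\alpha+2\gamma$. In type $G_2$ the highest root has coefficients $3$ and $2$, so there is no cominuscule weight.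

Pulling back forms along $i$ gives a linear map $i_1^*\colon H^0(\Omega^1_{\mathbb P(V_\lambda)}(2))\to H^0(\Omega^1_X(2))$, and a linear projection
$$\pi\colon\mathbb P(H^0(\Omega^1_{\mathbb P(V_\lambda)}(2))^\vee)\dashrightarrow\mathbb P(H^0(\Omega^1_X(2))^\vee),\qquad[\omega]\mapsto[i^*\omega].$$
Pullbacks of integrable forms are integrable. So $\pi$ maps $\operatorname{Fol}(\mathbb P(V_\lambda),2)$, the pencils of hyperplanes, into $\operatorname{IF}(X,2)$. The question, from Vladimiro Benedetti, Daniele Faenzi, Alan Muniz, "Codimension one foliations on homogeneous varieties", arXiv:2209.06487 (2022), is this.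

*Is $\overline{\pi(\operatorname{Fol}(\mathbb P(V_\lambda),2))}$ isomorphic to $\operatorname{Fol}(X,2)$ for every cominuscule Grassmannian $X$? Equivalently, do the two have the same ideal?*

"Isomorphic" means equal as subschemes. The left side carries its reduced structure. The ideal of $\operatorname{Fol}(X,2)$ is the saturated homogeneous ideal of its scheme-theoretic closure. The scheme structure is part of the question: it is not enough to show that every foliation is a pencil, since the quadrics $\psi_X=0$ could define a nonreduced scheme with the right points.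

**Notation.** $S=H^0(X,\mathcal O_X(1))$, $N=\dim S$, $M=H^0(X,\Omega^1_X(2))$. For $f,g\in S$, $f\,dg-g\,df:=f^2\,d(g/f)\in M$. We abbreviate $\operatorname{IF}=\operatorname{IF}(X,2)$, $\operatorname{Fol}=\operatorname{Fol}(X,2)$, and set
$$K:=\{[f\,dg-g\,df]\;:\;f,g\in S\text{ independent}\}\subset\mathbf P(M).$$
With $H^0(\Omega^1_{\mathbb P(V_\lambda)}(2))=\Lambda^2S$, the map $i_1^*$ is $f\wedge g\mapsto f\,dg-g\,df$, and $K=\pi(\operatorname{Fol}(\mathbb P(V_\lambda),2))$. Lemma 1 will show that $\pi$ is defined on all of $G(2,S)$; so $K$ is closed and irreducible, and we give it the reduced structure.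

**Theorem A.** Let $X$ be a cominuscule Grassmannian. Then $\operatorname{Fol}=\operatorname{IF}=K$ as schemes. This scheme is closed, smooth, irreducible, of dimension $2(N-2)$, and cut out scheme-theoretically by the quadrics $\psi_X=0$.

We shall also see that $K\cong G(2,S)\cong G(2,V_\lambda)$. So the answer to the question is yes: $\operatorname{Fol}(X,2)$ is closed, equals $\pi(\operatorname{Fol}(\mathbb P(V_\lambda),2))$ as a subscheme, and the two ideals coincide. The method gives two more statements.

**Theorem B.** Let $X=G/P$ with $G$ simple and $P$ maximal, attached to a simple root $\alpha$, with $(G,\alpha)\ne(G_2,\text{long root})$; let $\mathcal O_X(1)$ be the ample generator of $\operatorname{Pic}X$. Then $f\wedge g\mapsto[f\,dg-g\,df]$ embeds $G(2,S)$ in $\mathbf P(M)$. Its image $K$ lies in $\operatorname{Dist}(X,2)$ and is an open and closed subscheme of $\operatorname{IF}$ (in particular $\operatorname{IF}$ is smooth along $K$). Moreover $\operatorname{IF}=K$ if and only if the only integrable $B^-$-eigenline in $M$ is $[\omega_0]$, the form defined in Section 4.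

**Corollary C.** Let $X\subset\mathbf P(\mathfrak g)$ be the adjoint variety of $\mathfrak g$ of type $B_n$ ($n\ge3$), $D_n$ ($n\ge4$), $E_n$ or $F_4$. Then $\operatorname{Fol}(X,2)=\operatorname{IF}(X,2)=K\cong G(2,\mathfrak g)$ as schemes.

If $X=\mathbb P^1$, then $M=H^0(\mathcal O_{\mathbb P^1})=\mathbb C$, there are no $3$-forms, and all the schemes are one reduced point, spanned by a form without zeros. **From now on $n=\dim X\ge2$**, and Sections 4, 5, 7, 8 and 9 assume only the hypotheses of Theorem B. These cover all cominuscule cases.

## 3. Lifting to projective space, and the symplectic form on $\Lambda^3\mathbb C^6$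

The computation of Section 1 suggests a direct attack. Take $\omega\in M$, lift it to $A\in\Lambda^2S$, and write $\omega\wedge d\omega=i^*\big(i_R(A\wedge A)\big)$. If this vanishes, conclude $A\wedge A=0$; then $A$ is decomposable and $\omega$ is a pencil.

The conclusion needs the map $\Lambda^4S\to H^0(\Omega^3_X(4))$, $B\mapsto i^*(i_RB)$, to be injective. It is for $\mathbb P^m$ and for $Q$, as we have just computed. It fails on $X=G(3,6)\subset\mathbf P(\Lambda^3\mathbb C^6)=\mathbb P^{19}$. The pairing $\sigma(u,w)=u\wedge w\in\Lambda^6\mathbb C^6\cong\mathbb C$ is alternating and nondegenerate on $\Lambda^3\mathbb C^6$, so $\sigma\in\Lambda^2S$. At the point $p=e_1\wedge e_2\wedge e_3$ of the cone over $X$, every tangent vector is a combination of trivectors $e_i\wedge e_j\wedge e_k$ with $i,j\in\{1,2,3\}$. For such $v$ we have $p\wedge v=0$. By homogeneity,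
$$i_1^*(\sigma)=0 .$$
Hence $A=f\wedge g+\sigma$ restricts to the integrable form $f\,dg-g\,df$. But $\sigma$ has rank $20$ and $f\wedge g$ has rank $2$, so $A$ has rank at least $18$, and $A\wedge A\neq0$. Integrability of $\omega$ says nothing direct about a given lift. One would have to choose the right lift among all of them, and to compare the quadrics $\psi_X$ with the equations of a *projected* Grassmannian, scheme structure included.

So we leave the lifts and use the group. The scheme $\operatorname{IF}$ is projective and $G$-stable. Borel's fixed point theorem says that a connected solvable group acting on a nonempty projective variety has a fixed point. If a Borel subgroup $B^-$ has only one fixed point $[\omega_0]$ in $\mathbf P(M)$, then *every* nonempty closed $G$-stable subset of $\operatorname{IF}$ contains $[\omega_0]$: each component, and the singular locus if there is one. Everything is then decided by the tangent space of $\operatorname{IF}$ at a single, very explicit form.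

## 4. The pencil of the two lowest weight vectors

Take $G$ simply connected, $T\subset B\subset P$, let $B^-$ be opposite to $B$, and choose root vectors $e_\beta$ with $[e_\alpha,e_{-\alpha}]=\alpha^\vee$. Let $E$ be the irreducible $G$-module of highest weight $\lambda=\omega_\alpha$, $v_+$ a highest weight vector, $o=[v_+]$, and $X=G\cdot o\subset\mathbf P(E)$. By Borel–Weil $S=E^\vee$. (With the other convention for $\mathbb P(V_\lambda)$ one replaces $\lambda$ by $-w_0\lambda$, which is cominuscule if $\lambda$ is.)

Let $f\in S$ be the lowest weight vector, of weight $-\lambda$, with $f(v_+)=1$, and put $g=e_\alpha f$, of weight $-\lambda+\alpha$. The weight space $E_{\lambda-\alpha}$ is spanned by $e_{-\alpha}v_+$, and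
$$g(e_{-\alpha}v_+)=-f(e_\alpha e_{-\alpha}v_+)=-\langle\lambda,\alpha^\vee\rangle=-1 .$$
For a simple root $\delta$ we have $e_{-\delta}f=0$, so $e_{-\delta}g=[e_{-\delta},e_\alpha]f$. This is $0$ if $\delta\ne\alpha$, and $-\alpha^\vee f=f$ if $\delta=\alpha$. So the plane $\langle f,g\rangle$ is $B^-$-stable. Since $\langle\lambda,\alpha^\vee\rangle=1$, $\lambda-2\alpha$ is not a weight of $E$, so $e_\alpha g=0$, and $SL_2(\alpha)$ acts on $\langle f,g\rangle$ by its irreducible $2$-dimensional representation. Put
$$\omega_0:=f\,dg-g\,df .$$
It is nonzero, since $g/f$ is not constant. An element $b\in B^-$ multiplies $f$ by a scalar and sends $g$ to a scalar multiple of $g$ plus a multiple of $f$; so $\omega_0$ is a $B^-$-eigenvector.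

**The big cell.** Let $\mathcal W$ be the Weyl group and $\mathcal W^P$ the minimal length representatives of $\mathcal W/\mathcal W_P$. The Bruhat decomposition is $X=\bigsqcup_{u\in\mathcal W^P}B^-uo$ with $\operatorname{codim}B^-uo=\ell(u)$. The point $uo$ has weight $u\lambda$, which differs from $\lambda$ for $u\neq e$ in $\mathcal W^P$; so $f(uo)=0$, and $f$, being a $B^-$-eigenvector, vanishes on $B^-uo$. Therefore
$$U:=\{f\ne0\}=B^-o\cong\mathfrak n_P^-,\qquad y\mapsto\exp(y)o .$$
Write $y=\sum y_\beta e_{-\beta}$, the sum over positive roots with $\alpha$-coefficient at least $1$. The component of $\exp(y)v_+$ of weight $\lambda-\alpha$ is $y_\alpha e_{-\alpha}v_+$, and that of weight $\lambda$ is $v_+$. So $x:=g/f=-y_\alpha$ is a linear coordinate on $U\cong\mathbb A^n$, and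
$$\omega_0=f^2\,dx .\tag{2}$$

**Prime members.** $\operatorname{Pic}X=\mathbb Z\,\mathcal O(1)$ and nonzero effective divisors have positive degree. So every member of $|\mathcal O_X(1)|$ is a reduced prime divisor.

*On $Q$:* $f=z_1$, $g=z_2$, $x=z_2/z_1$, as in Section 1. The four cells contain the points $(1{:}0{:}0{:}0{:}0)$, $(0{:}1{:}0{:}0{:}0)$, $(0{:}0{:}0{:}1{:}0)$, $(0{:}0{:}0{:}0{:}1)$, with codimensions $0,1,2,3$.

## 5. Pencils embed: the dimension of $K$

**Lemma 1.** (a) If $f_1,g_1\in S$ are independent, then $\omega=f_1dg_1-g_1df_1$ is nonzero, integrable, and its zero locus has codimension $\ge2$. (b) $[\omega]$ determines $\langle f_1,g_1\rangle$. Hence $\dim K=2(N-2)$.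

*Proof.* (a) Let $\varphi=g_1/f_1$, a nonconstant rational function. Then $\omega=f_1^2\,d\varphi$, so $\omega\ne0$ and $\omega\wedge d\omega=0$. The base locus $\{f_1=g_1=0\}$ has codimension $2$, because $\{f_1=0\}$ and $\{g_1=0\}$ are distinct prime divisors. Suppose $\omega$ vanishes on a prime divisor $Y$. After a change of basis of the pencil, which only rescales $\omega$, we may assume $f_1\not\equiv0$ on $Y$. Then $d\varphi=0$ at the general points of $Y$, so $\varphi$ is a constant $c$ on $Y$, and $g_1-cf_1$ vanishes on $Y$. By primeness $Y=\{g_1-cf_1=0\}$ with multiplicity one. So $\varphi-c$ vanishes to order exactly one along $Y$, and $d\varphi\ne0$ at the general point of $Y$. This is a contradiction.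

(b) Suppose $f_2dg_2-g_2df_2=\kappa\omega$ with a constant $\kappa\ne0$, and put $\varphi_2=g_2/f_2$. Then $d\varphi_2$ is a rational multiple of $d\varphi$. For general $c$, consider the prime divisor $Y_c=\{g_1=cf_1\}$. At its generic point $\varphi_2$ is regular (its only pole is $\{f_2=0\}$) and $d\varphi=\omega/f_1^2\neq0$ by (a). So there $d\varphi_2$ is a *regular* multiple of $d\varphi$. Since $\varphi=c$ on $Y_c$, $d\varphi$ restricts to $0$ on $Y_c$; hence so does $d\varphi_2$, and $\varphi_2$ is a constant $c'$ on $Y_c$. Thus $g_2-c'f_2$ vanishes on $Y_c$ and is a nonzero multiple of $g_1-cf_1$. Two values of $c$ give two independent elements of the first pencil that lie in the second, so the spans agree. The map $G(2,S)\to K$ is therefore bijective, and $\dim K=\dim G(2,S)=2(N-2)$. $\square$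

## 6. Theorem A from one tangent space

Let
$$T_0=\{\eta\in M:\ \omega_0\wedge d\eta+\eta\wedge d\omega_0=0\},$$
the tangent space at $\omega_0$ to the affine cone $\{\psi_X=0\}\subset M$; so $\dim T_{[\omega_0]}\operatorname{IF}=\dim T_0-1$. The whole theorem rests on the following proposition, which is proved in Section 9.

**Proposition 2.** $T_0=\{\,f\,dg'-g'\,df+f'\,dg-g\,df'\;:\;f',g'\in S\,\}$. Hence $\dim T_0\le2(N-2)+1$.

In words: every first-order integrable deformation of $\omega_0$ is a deformation of the pencil. The bound follows from the formula, because $T_0$ is then the image of $f\wedge S+S\wedge g\subset\Lambda^2S$, whose dimension is $2(N-1)-1=2(N-2)+1$.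

**Corollary 3.** $\operatorname{IF}$ is regular at $[\omega_0]$ of dimension $2(N-2)$, and $K$ is the only irreducible component of $\operatorname{IF}$ through $[\omega_0]$.

*Proof.* $K\subset\operatorname{IF}$ is closed, irreducible, of dimension $2(N-2)$, and contains $[\omega_0]$. So
$$2(N-2)\le\dim_{[\omega_0]}\operatorname{IF}\le\dim T_{[\omega_0]}\operatorname{IF}\le2(N-2).$$
The local ring is regular, hence a domain. Its unique component through $[\omega_0]$ contains $K$ and has the same dimension, so it is $K$. $\square$

**Proof of Theorem A, given Proposition 2.** Let $X$ be cominuscule. *First, there is only one $B^-$-fixed point.* As $\alpha$ has coefficient $1$ in the highest root, the unipotent radical of $P$ is abelian and acts trivially on $\mathfrak g/\mathfrak p$, and the Levi factor acts irreducibly on it. (Proof of irreducibility: let $\mathfrak g_{-1}$ be the span of the $\mathfrak g_{-\beta}$ with $\beta$ of $\alpha$-coefficient $1$; here it is all of $\mathfrak n_P^-$. The algebra $\mathfrak n^-$ is spanned by iterated right-normed brackets of the $e_{-\delta}$, $\delta$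 simple. A bracket with exactly one entry $e_{-\alpha}$ is obtained from $\pm[z,e_{-\alpha}]$, or from $e_{-\alpha}$ itself, by bracketing with vectors $e_{-\delta}$, $\delta\ne\alpha$, where $z$ is a bracket of such vectors. So $e_{-\alpha}$, a highest weight vector for the Levi factor, generates $\mathfrak g_{-1}$, which is therefore irreducible. This holds for every maximal parabolic.) So $\Omega^1_X(2)$ comes from an irreducible $P$-module. By Borel–Weil its space of sections $M$, which contains $\omega_0\neq0$, is an irreducible $G$-module. An irreducible module has a unique $B^-$-stable line, here $[\omega_0]$. By Borel's theorem every nonempty closed $G$-stable subset of $\mathbf P(M)$ contains $[\omega_0]$.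

*Second, components.* $\operatorname{IF}$ is closed and $G$-stable since $\psi_X$ is equivariant. Each irreducible component is $G$-stable, as $G$ is connected; so it contains $[\omega_0]$, so it is $K$ by Corollary 3. Thus $\operatorname{IF}_{red}=K$.

*Third, scheme structure.* The non-regular locus of $\operatorname{IF}$ is closed, $G$-stable and does not contain $[\omega_0]$. So it is empty, $\operatorname{IF}$ is regular, in particular reduced, and $\operatorname{IF}=K$ as schemes, smooth and irreducible of dimension $2(N-2)$.

*Fourth, foliations.* By Lemma 1(a), $K\subset\operatorname{Dist}(X,2)$. So $\operatorname{Fol}=\operatorname{Dist}\cap\operatorname{IF}=K$; in particular $\operatorname{Fol}$ is closed and its saturated ideal is that of $K=\overline{\pi(\operatorname{Fol}(\mathbb P(V_\lambda),2))}$. Finally, $G(2,S)\to K$ is a bijective morphism onto a smooth variety in characteristic $0$, so it is an isomorphism by Zariski's main theorem. $\blacksquare$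

(Incidentally, $i_1^*$ is surjective: its image is a nonzero submodule of the irreducible module $M$.)

## 7. The tangent space at $\omega_0$, first on $Q$

Write $\eta=f^2\eta_U$ on $U$. The expression $\omega\wedge d\eta+\eta\wedge d\omega$ is the polarization of $\psi_X$, so it is $f^4$ times its value in the trivialization by $f^2$. By (2) $\omega_{0,U}=dx$ is closed, hence
$$T_0=\{\eta\in M:\ dx\wedge d\eta_U=0\ \text{ on }U\}.\tag{3}$$
So $\eta\in T_0$ if and only if $\eta_U$ is closed on each hypersurface $F_c:=\{x=c\}\subset U$. Also, $T_0$ is $B^-$-stable because $[\omega_0]$ is fixed by $B^-$.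

*Example: $X=Q$.* The restrictions of the ten forms of Section 1 to $x=c$ are
$$\begin{aligned}
&(1,x)\mapsto0,\quad(1,y)\mapsto dy,\quad(1,z)\mapsto dz,\quad(1,r)\mapsto c\,dz-2y\,dy,\\
&(x,y)\mapsto c\,dy,\quad(x,z)\mapsto c\,dz,\quad(x,r)\mapsto c(c\,dz-2y\,dy),\\
&(y,z)\mapsto y\,dz-z\,dy,\quad(y,r)\mapsto c(y\,dz-z\,dy)-y^2\,dy,\quad(z,r)\mapsto-2yz\,dy+y^2\,dz .
\end{aligned}\tag{4}$$
For instance $y\,dr-r\,dy=y(c\,dz-2y\,dy)-(cz-y^2)dy$ on $x=c$. The first seven are closed. The last three have differentials $2\,dy\wedge dz$, $2c\,dy\wedge dz$, $4y\,dy\wedge dz$. If they occur in $\eta$ with coefficients $A_1,A_2,A_3$, closedness on all $F_c$ says $2A_1+2cA_2+4yA_3=0$ for all $c,y$, so $A_1=A_2=A_3=0$. Hence $T_0$ is spanned by the seven forms $(1,\cdot),(x,\cdot)$, which is Proposition 2 for $Q$: $7=2(5-2)+1$. Note also the primitives on $F_c$: they lie in $\langle1,y,z,y^2\rangle$. Multiplied by $f=z_1$ they become $z_1,z_3,z_4$ and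
$$\frac{z_3^2}{z_1}=cz_4-z_5\quad\text{on }F_c,\tag{5}$$
since $z_1z_5=cz_1z_4-z_3^2$ there. So $f$ times the primitive extends to a section of $\mathcal O(1)$ on the whole hyperplane section $\{g=cf\}$.

This last observation is the pattern of the general proof. On each $F_c$ the form $\eta_U$ has a primitive $h_c$. We shall show that $fh_c$ extends to a section of $\mathcal O(1)$ on the closure of $F_c$, that it depends on $c$ through polynomials, and that these have degree at most $1$ in $c$. For the extension we need to know the members of the pencil near its base locus.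

## 8. The members of the pencil and their base locus

**Codimension two cells.** The elements of length $2$ in $\mathcal W^P$ are the $s_\gamma s_\alpha$ with $\gamma$ simple and adjacent to $\alpha$ (if $\gamma$ is not adjacent, $s_\gamma s_\alpha=s_\alpha s_\gamma$ is not minimal in its coset). Put
$$q_\gamma=s_\gamma s_\alpha o,\qquad m_\gamma=-\langle\alpha,\gamma^\vee\rangle\ge1 .$$
The weight of $q_\gamma$ is $s_\gamma(\lambda-\alpha)=\lambda-\alpha-m_\gamma\gamma$. Since $(G,\alpha)\ne(G_2,\text{long})$, $m_\gamma\in\{1,2\}$, and $m_\gamma=2$ only if $\alpha$ is long, $\gamma$ is short and they span a $B_2$.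

Let $v_q$ be a weight vector over $q=q_\gamma$, and $e\in S$ the dual functional, equal to $1$ on $v_q$ and $0$ on the other weight spaces. It is a local generator of $\mathcal O(1)$ near $q$. We test $f$ and $g$ on two curves in $X$ through $q$.

*Curve 1:* $\exp(se_\gamma)v_q$. We have $\langle\lambda-\alpha,\gamma^\vee\rangle=m_\gamma$, and $\lambda-\alpha+\gamma$ is not a weight of $E$. So $e_{-\alpha}v_+$ is a highest weight vector for $SL_2(\gamma)$ and generates an irreducible module with weights $\lambda-\alpha-j\gamma$, $0\le j\le m_\gamma$, whose lowest weight vector is $v_q$ up to scalar. The coefficient of $e_{-\alpha}v_+$ in $\exp(se_\gamma)v_q$ is a nonzero multiple of $s^{m_\gamma}$, and the weight $\lambda$ does not occur. On the curve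
$$(f/e,\ g/e)=(0,\ c_1s^{m_\gamma}),\qquad c_1\ne0 .$$

*Curve 2:* let $\beta=s_\gamma\alpha=\alpha+m_\gamma\gamma$. Then $\langle\lambda,\beta^\vee\rangle=\langle s_\gamma\lambda,\alpha^\vee\rangle=\langle\lambda,\alpha^\vee\rangle=1$. So $s_\beta\lambda=\lambda-\beta$, the weight of $q$, and $v_+,v_q$ span the $2$-dimensional $SL_2(\beta)$-module. Hence $\exp(se_\beta)v_q=v_q+c_2s\,v_+$ with $c_2\ne0$, and on this curve
$$(f/e,\ g/e)=(c_2s,\ 0).$$

Consequently $df\ne0$ at every $q_\gamma$, and $df,dg$ are independent at $q_\gamma$ if $m_\gamma=1$. (Differentials are taken relative to $e$; as $f$ and $g$ vanish at $q_\gamma$, another generator only rescales them.)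

**Normality.** Let $H_c=\{g-cf=0\}$ for $c\in\mathbb C$, and $H_\infty=\{f=0\}$. Since $SL_2(\alpha)$ acts on $\langle f,g\rangle$ by its $2$-dimensional representation, all these are translates of $H_\infty$ under $SL_2(\alpha)$. The singular locus of $H_\infty$ is closed and $B^-$-stable, so it is a union of cells. It does not contain the open orbit $B^-s_\alpha o$ of $H_\infty$, since $H_\infty$ is reduced, nor any $q_\gamma$, since $df\ne0$ there. So it has codimension at least $2$ in $H_\infty$. A hypersurface in a smooth variety is $S_2$; by Serre's criterion $H_\infty$ is normal. So all $H_c$ are normal integral varieties.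

**Base locus.** $\mathcal B=\{f=g=0\}$ is $B^-$-stable of pure codimension $2$. Its components are therefore of the form $\mathcal B_\gamma=\overline{B^-q_\gamma}$. The orbit $B^-q_\gamma$ is open in $\mathcal B_{red}$: it is open in its closure, and the other components contain, besides one other orbit of the same dimension, only orbits of smaller dimension. Moreover $H_c\setminus U=\mathcal B$ for $c\in\mathbb C$, so $H_c\cap U=F_c$.

**Restriction.** From $0\to\mathcal O_X\to\mathcal O_X(1)\to\mathcal O_{H_c}(1)\to0$ and $H^1(X,\mathcal O_X)=0$,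
$$H^0(H_c,\mathcal O(1))=S/\mathbb C(g-cf).\tag{6}$$

*Example with $m_\gamma=2$: the quadric $Q$.* Here $q=(0{:}0{:}0{:}1{:}0)$, and $H_c$ is the quadric cone $z_1(cz_4-z_5)=z_3^2$ in the hyperplane $z_2=cz_1$. Its vertex $(0{:}0{:}0{:}1{:}c)$ lies on the line $\mathcal B_{red}=\{z_1=z_2=z_3=0\}$ and moves along it with $c$; for $c=0$ it is $q$. On $H_c$, away from the vertex and $(0{:}0{:}0{:}0{:}1)$, we may put $z_4=1$ and get $z_1=z_3^2/(c-z_5)$: $f$ vanishes *doubly* along $\mathcal B_{red}$.

## 9. Proof of Proposition 2

*The inclusion $\supseteq$.* For all $f',g'$ and all $\epsilon$, $\psi_X\big((f+\epsilon f')d(g+\epsilon g')-(g+\epsilon g')d(f+\epsilon f')\big)=0$. The coefficient of $\epsilon$ says that $f\,dg'-g'df+f'dg-g\,df'\in T_0$.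

*The inclusion $\subseteq$: setup.* Let $\eta\in T_0$. Choose coordinates $(x,y)=(x,y_1,\dots,y_{n-1})$ on $U=\mathbb A^n$ and write $\eta_U=k_0\,dx+\sum_jp_j\,dy_j$ with polynomials $k_0,p_j$. By (3), $\partial p_j/\partial y_i=\partial p_i/\partial y_j$ for all $i,j$. Put
$$h(x,y)=\int_0^1\sum_jy_j\,p_j(x,\tau y)\,d\tau .$$
This is a polynomial with $\partial h/\partial y_j=p_j$, so with $k=k_0-\partial h/\partial x$,
$$\eta_U=dh+k\,dx .\tag{7}$$
Put $h_c=h|_{F_c}$. Then $\eta_U|_{F_c}=dh_c$, and $h_c$ is the primitive of $\eta_U|_{F_c}$ up to a constant, as $F_c\cong\mathbb A^{n-1}$.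

**Step 1. For all $c\in\mathbb C$, $fh_c$ extends to a regular section of $\mathcal O(1)$ on $H_c$.** This step turns the polynomial $h_c$ into an element of a finite-dimensional space that we know. The section $fh_c$ is regular on $H_c\cap U=H_c\setminus\mathcal B$. As $H_c$ is normal, it suffices to check regularity at the generic point of each component $\mathcal B_\gamma$.

*Case $m_\gamma=1$.* By Section 8 and the $B^-$-stability of $\langle f,g\rangle$, $f$ and $g$ have independent differentials at every point of $B^-q_\gamma$. So there $H_c$ is smooth, and $f|_{H_c}=t\,e$ with $e$ a local generator of $\mathcal O(1)$ and $t$ a local equation of $\mathcal B$ in $H_c$. The form $\eta|_{H_c}=t^2e^2\,dh_c$ is regular. If $h_c$ has a pole of order $k\ge1$ along $t=0$, then $dh_c$ has a pole of order exactly $k+1$. So $k+1\le2$, $k\le1$, and $th_c$ is regular.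

*Why this does not cover $m_\gamma=2$.* On $Q$ the function $f$ is, on $H_c$, a unit times $t^2$, where $t=z_3$. Regularity of $f^2dh_c$ gives $k+1\le4$, so $k\le3$, while regularity of $fh_c$ needs $k\le2$. The count misses by one: the local function $h=t^{-3}$ has $t^4dh$ regular but $t^2h$ has a pole. Local information is not enough. Instead we use the computation on $Q$ itself, together with the freedom to move by $B^-$.

*Case $m_\gamma=2$.* Write $q=q_\gamma$. Let $G'$ be generated by the root subgroups of $\pm\alpha,\pm\gamma$; it has type $B_2$ with $\alpha$ long and $\gamma$ short. Let $E'$ be the span of $G'v_+$. It is irreducible with $\langle\lambda,\alpha^\vee\rangle=1$, $\langle\lambda,\gamma^\vee\rangle=0$, so it is the $5$-dimensional orthogonal representation, with weights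
$$\lambda,\quad\lambda-\alpha,\quad\lambda-\alpha-\gamma,\quad\lambda-\alpha-2\gamma,\quad\lambda-2\alpha-2\gamma .$$
Let $z_1,\dots,z_5$ be the corresponding weight coordinates; we may take $z_1=f|_{E'}$ and $z_2=g|_{E'}$. The invariant quadratic form has weight zero, so it is a combination of $z_1z_5$, $z_2z_4$, $z_3^2$, with nonzero coefficients as it is nondegenerate. After rescaling $z_3,z_4,z_5$, the orbit $Z:=G'o\subset X$ is the quadric threefold $z_1z_5=z_2z_4-z_3^2$ of Section 1, and $q=(0{:}0{:}0{:}1{:}0)\in Z$.

(i) *Primitives on $Z$.* Let $\eta'\in T_0$, and let $h'_c$ be a primitive of $\eta'_U$ on $F_c$. The restriction $\eta'|_Z$ lies in $H^0(Z,\Omega^1_Z(2))$, so by Section 1 it is a combination of the ten forms, and on $z_1=1$ the coordinate $z_2$ is $x=g/f$. Since $\eta'_U$ is closed on each $F_c$, it is closed on each $Z\cap F_c\cong\mathbb A^2$. By the computation after (4), only the first seven forms occur, so $h'_c|_{Z\cap F_c}\in\langle1,y,z,y^2\rangle$. By (5), $fh'_c$ on $Z\cap F_c$ lies in $\langle z_1,z_3,z_4,cz_4-z_5\rangle$. It agrees there with a section of $\mathcal O(1)$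 that is regular on all of $Z\cap H_c$.

(ii) *Geometry near $q$ for $c\ne0$.* On Curve 2, $(g-cf)/e=-c\,c_2s$. So $H_c$ is smooth at $q$ if $c\neq0$. On $Z$ near $q$ put $z_4=1$; the coordinates are $z_1,z_3,z_5$, and $z_2=z_1z_5+z_3^2$. So $Z\cap H_c$ is given by $z_1(z_5-c)+z_3^2=0$. For $c\ne0$ this is a smooth surface near $q$ with coordinates $z_3,z_5$, on which $z_1=z_3^2/(c-z_5)\not\equiv0$. So it is not contained in $\mathcal B$ near $q$, and $Z\cap F_c$ is dense in it near $q$.

(iii) *Translation.* Fix $\eta$ and $c$, and suppose $fh_c$ has a pole of order $l\ge1$ along $\mathcal B_\gamma$. Let $p\in B^-q$ be a point where $H_c$ is smooth. There $\mathcal B_{red}$ is the orbit $B^-q$, a smooth divisor $\{t=0\}$ in $H_c$, and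
$$fh_c=a\,t^{-l}e$$
near $p$, with $e$ a local generator and $a$ regular, not identically zero on $\{t=0\}$. The normal variety $H_c$ is smooth at general points of its divisor $\mathcal B_\gamma$. So the set $D$ of points $p\in B^-q$ where $H_c$ is smooth and $a(p)\neq0$ is nonempty and open in $B^-q$. We want to move a point of $D$ to $q$ while keeping (ii) available.

For $b\in B^-$ write $b^*f=\chi_1f$ and $b^*g=\chi_2g+\chi_3f$. Then $b^{-1}H_c=\{b^*(g-cf)=0\}=H_{c'}$ with
$$c'=c'(b)=\frac{c\chi_1-\chi_3}{\chi_2}.$$
This is not identically $0$ on $B^-$: for $b=\exp(se_{-\alpha})$ we have $\chi_1=\chi_2=1$, and $\chi_3$ is a nonzero multiple of $s$ because $e_{-\alpha}g=f$. So $\{b:c'(b)\ne0\}$ and $\{b:bq\in D\}$ are nonempty open subsets of the irreducible variety $B^-$. They meet; fix $b$ in both.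

Put $\eta'=b^*\eta\in T_0$. Then $\eta'_U=\chi_1^2\,b^*\eta_U$, and $b$ maps $F_{c'}$ to $F_c$. So the primitive of $\eta'_U$ on $F_{c'}$ is $h'_{c'}=\chi_1^2\,b^*h_c+\text{const}$, and since $b^*(fh_c)=\chi_1f\,b^*h_c$,
$$fh'_{c'}=\chi_1\,b^*(fh_c)+\text{const}\cdot f .$$
Near $q$, which $b$ maps to $bq\in D$, the variety $H_{c'}$ is smooth, and $fh'_{c'}$ is, up to a regular section, $a'\,t'^{-l}e'$, with $e'$ a generator, $a'(q)\ne0$, $t'(q)=0$, and $\{t'=0\}=\mathcal B_{red}$ near $q$ in $H_{c'}$. By (i), on $Z\cap F_{c'}$ the section $fh'_{c'}$ agrees with one that is regular on $Z\cap H_{c'}$. By (ii), which applies as $c'\neq0$, $Z\cap H_{c'}$ is a smooth surface near $q$ on which $t'\not\equiv0$. So on this surface $a'\,t'^{-l}$ equals a regular function $\rho$ near $q$, that is, $a'=\rho\,t'^l$. Evaluating at $q$ gives $a'(q)=0$, a contradiction. Step 1 is proved.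

**Step 2. The functions $h_c$ fit together polynomially in $c$.** We turn Step 1, a statement about each $c$ separately, into a formula for $h$. Let $R=\{w/f:w\in S\}\subset\mathbb C[U]$, with basis $1,x,w_1,\dots,w_{N-2}$. By Step 1 and (6), $h_c$ is the restriction to $F_c$ of an element of $R$. If $w/f\in R$ vanishes on $F_c$, then $w$ vanishes on $H_c$, so $w\in\mathbb C(g-cf)$: the kernel of $R\to\mathbb C[F_c]$ is $\mathbb C(x-c)$. A nontrivial combination of $1,w_1,\dots,w_{N-2}$ is not a multiple of $x-c$, so these functions remain independent on $F_c$ *for every* $c$, and together they span the image of $R$. Hence there are unique numbers $a_i(c)$ with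
$$h(c,y)=a_0(c)+\sum_{i\ge1}a_i(c)\,w_i(c,y).$$
Given $c_0$, choose $N-1$ values of $y$ for which the determinant of this linear system is nonzero at $c_0$; this is possible by independence on $F_{c_0}$. The determinant is polynomial in $c$, so by Cramer's rule the $a_i$ agree near $c_0$ with rational functions regular at $c_0$. As $c_0$ was arbitrary, the $a_i$ are regular on $\mathbb A^1$, that is, polynomials.

**Step 3. $\deg a_i\le1$ for $i\ge1$.** So far we have used only $c\in\mathbb C$; here we look at the remaining member $H_\infty$. Let $m=\max_{i\ge1}\deg a_i$ and suppose $m\ge2$. On $\{g\ne0\}$ put $s=f/g=1/x$, so that $H_\infty=\{s=0\}$ there, and $\tilde w_i=s\,w_i$, which is the section $fw_i$ divided by $g$ and hence regular. The form $\eta/g^2=s^2\eta_U$ is regular on $\{g\ne0\}$. Since $dx\wedge ds=0$, only the terms $a_i\,dw_i$ of (7) survive in the wedge with $ds$, and $dw_i\wedge ds=s^{-1}d\tilde w_i\wedge ds$. So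
$$s^2\eta_U\wedge ds=s^2\sum_{i\ge1}a_i(1/s)\,s^{-1}\,d\tilde w_i\wedge ds=s^{1-m}\big(d\tilde w\wedge ds+s\cdot(\text{regular})\big),$$
where $\tilde w=\sum_{i\ge1}a_{i,m}\tilde w_i$ and $a_{i,m}$ is the coefficient of $x^m$ in $a_i$. The left side is regular and $m\ge2$, so the bracket is divisible by $s$; hence $d\tilde w\wedge ds=0$ along $\{s=0\}$. As $H_\infty$ is reduced, $ds\ne0$ on a dense open smooth part of $H_\infty\cap\{g\ne0\}$, and there $d(\tilde w|_{H_\infty})=0$. As $H_\infty$ is irreducible, $\tilde w$ is a constant $\kappa$ on $H_\infty\cap\{g\neq0\}$. So the section $\sum_{i\ge1}a_{i,m}fw_i-\kappa g$ vanishes on $H_\infty$, and is a multiple of $f$. Dividing by $f$, $\sum a_{i,m}w_i-\kappa x\in\mathbb C$. Since some $a_{i,m}\ne0$, this contradicts the independence of $1,x,w_1,\dots,w_{N-2}$.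

**Step 4. Reading off $f'$ and $g'$.** By Steps 2 and 3, $h=a_0(x)+u+xv$ with $u,v\in R$. Put $g'=fu$ and $f'=-fv$, elements of $S$. On $U$, the form $f\,dg'-g'df+f'dg-g\,df'$ is $f^2$ times $du-v\,dx+x\,dv$. From (7), $\eta_U=a_0'(x)\,dx+du+v\,dx+x\,dv+k\,dx$. Hence
$$\eta-(f\,dg'-g'df+f'dg-g\,df')=f^2\big(k+a_0'(x)+2v\big)dx=\kappa\,\omega_0$$
with $\kappa$ a rational function on $X$. The left side is regular, and $\omega_0$ has no divisorial zeros by Lemma 1. So $\kappa$ has no poles and is constant. Finally $\kappa\omega_0=f\,d(\kappa g)-\kappa g\,df$ is absorbed by replacing $g'$ with $g'+\kappa g$. This proves Proposition 2, and with it Theorem A. $\square$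

## 10. Beyond the cominuscule case: the uniqueness of $\langle f,g\rangle$ in $G(2,S)$

When $M$ is reducible, $\mathbf P(M)$ has several $B^-$-fixed points. But $G(2,S)$ still has only one, and this gives Theorem B. The excluded case $(G_2,\text{long root})$ is not cominuscule; it would require treating $m_\gamma=3$ in Step 1, which is not done here.

**Proof of Theorem B.** The case $X=\mathbb P^1$ is trivial; let $n\ge2$. By Lemma 1, $\Phi\colon G(2,S)\to K$ is a bijective $G$-equivariant morphism onto a closed subset of $\operatorname{Dist}\cap\operatorname{IF}$.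

**Step 1. $\langle f,g\rangle$ is the only $B^-$-fixed point of $G(2,S)$.** This is the substitute for the irreducibility of $M$. A $B^-$-stable plane contains a $B^-$-stable line, which must be the lowest weight line $\mathbb Cf$ of the irreducible module $S$. It is $T$-stable, so it is spanned by $f$ and a weight vector $w$, whose weight is not $-\lambda$. For simple $\delta$, $e_{-\delta}w$ lies in the plane and has a weight different from that of $w$; so $e_{-\delta}w\in\mathbb Cf$. As $w$ is not a lowest weight vector, some $e_{-\delta}w\ne0$, and then $w$ has weight $-\lambda+\delta$. This weight space is $\mathbb Ce_\delta f$, which is nonzero only for $\delta=\alpha$. So $w\in\mathbb Cg$.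

**Step 2. $\operatorname{IF}$ is regular along $K$.** We spread Proposition 2 over $K$. The set $\{k\in K:\dim T_k\operatorname{IF}>2(N-2)\}$ is closed and $G$-stable. If it is nonempty, its preimage in $G(2,S)$ contains a $B^-$-fixed point by Borel's theorem, hence contains $\langle f,g\rangle$. This contradicts Proposition 2. So at each $k\in K$ we have $2(N-2)=\dim K\le\dim_k\operatorname{IF}\le\dim T_k\operatorname{IF}\le2(N-2)$. The local ring is regular of dimension $\dim K$, so $\operatorname{IF}$ coincides with $K$ near $k$. Hence $K$ is open and closed in $\operatorname{IF}$, and both are smooth along $K$. As $\Phi$ is a bijective morphism onto a smooth variety in characteristic $0$, it is an isomorphism by Zariski's main theorem.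

**Step 3. The criterion for $\operatorname{IF}=K$.** The set $\operatorname{IF}\setminus K$ is closed and $G$-stable. If it is nonempty, it contains a $B^-$-fixed point, that is, an integrable $B^-$-eigenline different from $[\omega_0]\in K$. Conversely, if $\operatorname{IF}=K$, an integrable $B^-$-eigenline is a $B^-$-fixed point of $K\cong G(2,S)$, so it is $[\omega_0]$ by Step 1. $\blacksquare$

**Proof of Corollary C.** In these types the highest root is a fundamental weight, $\lambda=\omega_\alpha$, and $\alpha\ne\lambda$. The root $\alpha$ is long: as $\lambda$ is long and $\langle\lambda,\alpha^\vee\rangle=1$, a short $\alpha$ would give $0<\langle\alpha,\lambda^\vee\rangle<1$, which is impossible for an integer. So $\langle\alpha,\lambda^\vee\rangle=1$, while $\langle\delta,\lambda^\vee\rangle=0$ for the other simple roots $\delta$. The grading $\mathfrak g=\bigoplus_{j=-2}^2\mathfrak g_j$ by $\langle\cdot,\lambda^\vee\rangle$ is therefore the grading by the $\alpha$-coefficient, $\mathfrak p=\bigoplus_{j\ge0}\mathfrak g_j$, and $\mathfrak g_{\pm2}$ is the root space of $\pm\lambda$.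

*The contact form.* Let $D\subset T_X$ be the homogeneous subbundle given by $(\mathfrak g_{-1}+\mathfrak p)/\mathfrak p$. The unipotent radical of $P$ acts trivially on this module and the Levi factor irreducibly, as shown in Section 6; so $D$ is an irreducible homogeneous bundle. The quotient $T_X/D$ has fiber at $o$ of weight $-\lambda$, the same as that of $\mathcal O(1)$, whose dual has fiber $\mathbb Cv_+$; so $T_X/D\cong\mathcal O(1)$. The projection $T_X\to\mathcal O(1)$ is a $G$-invariant $\theta\in H^0(\Omega^1_X(1))$. It satisfies $\theta\wedge d\theta\neq0$: on $U$, identified with the unipotent group $\exp(\mathfrak n_P^-)$, the bundle $D=\ker\theta$ is spanned by the left-invariant vector fields from $\mathfrak g_{-1}$. It is not closed under brackets, since $\lambda-\alpha=s_\alpha\lambda$ is a root, $\mathfrak g_{-\alpha}$ and $\mathfrak g_{-(\lambda-\alpha)}$ lie in $\mathfrak g_{-1}$, and $[\mathfrak g_{-\alpha},\mathfrak g_{-(\lambda-\alpha)}]=\mathfrak g_{-\lambda}=\mathfrak g_{-2}\neq0$.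

*The eigenlines.* Dualizing $0\to D\to T_X\to\mathcal O(1)\to0$ and twisting gives
$$0\to\mathcal O(1)\xrightarrow{\ \theta\ }\Omega^1_X(2)\to D^\vee(2)\to0 .$$
So $M/S\theta$ embeds in $H^0(D^\vee(2))$, which is zero or irreducible by Borel–Weil. The image of $\omega_0$ is nonzero: at $o$, by (2), $dx\ne0$ on the direction of $e_{-\alpha}\in\mathfrak g_{-1}$, which lies in $D_o$. Hence $M\cong S\theta\oplus M'$, where $M'$ is irreducible with lowest weight that of $\omega_0$, namely $-2\lambda+\alpha\ne-\lambda$. The only $B^-$-eigenlines in $M$ are therefore $[f\theta]$ and $[\omega_0]$. Now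
$$f\theta\wedge d(f\theta)=f^2\,\theta\wedge d\theta\ne0,$$
so $[f\theta]$ is not integrable. By Theorem B, $\operatorname{IF}=K\subset\operatorname{Dist}$, so $\operatorname{Fol}=\operatorname{IF}=K\cong G(2,S)\cong G(2,\mathfrak g)$, as $S=\mathfrak g^\vee\cong\mathfrak g$. $\blacksquare$
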